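\title{Global Mumford--Shah minimizers in $\mathbb R^3$ whose singular set lies in a plane}

\begin{abstract}
Let $(u,K)$ be a reduced global Mumford--Shah minimizer in $\mathbb R^3$ whose singular set $K$ is nonempty and contained in a plane. We prove that $K$ is a plane or a half-plane, as conjectured by Guy David, and that $u$ is respectively locally constant or the cracktip function. Reflection across the plane reduces the problem to a scalar variational problem in a half-space. A sliding argument with a logarithmic cut-off shows that its minimizers are monotone in every horizontal direction, hence depend on two variables, and complex analysis finishes the proof. We also classify the minimizers with planar singular set that are not reduced, and we prove a version in $\mathbb R^N$ under a growth hypothesis that is automatic for $N\le 3$.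
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Global minimizers}

Let $N\ge2$ and let $\mathcal H^{N-1}$ be the $(N-1)$-dimensional Hausdorff measure in $\mathbb R^N$. Balls are open and $B_R=B(0,R)$. For a closed set $K\subset\mathbb R^N$, a function $u\in W^{1,2}_{loc}(\mathbb R^N\setminus K)$ and a ball $B$, the Mumford--Shah energy is
\[
E(u,K;B)=\int_{B\setminus K}|\nabla u|^2\,dx+\mathcal H^{N-1}(K\cap B)\in[0,\infty].
\]
The function $u$ may jump across $K$. Enlarging $K$ frees $u$ and can lower the Dirichlet integral, at the price of more area.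

\begin{definition}\label{def:min}
Let $K\subset\mathbb R^N$ be closed and let $u\in W^{1,2}(B_R\setminus K)$ for every $R>0$. A \emph{topological competitor} for $(u,K)$ in a ball $B$ is a pair $(u',K')$ such that $K'$ is closed, $u'\in W^{1,2}_{loc}(\mathbb R^N\setminus K')$, $(u',K')=(u,K)$ outside $B$, and the following \emph{topological condition} holds: any two points of $\mathbb R^N\setminus(B\cup K)$ that lie in different connected components of $\mathbb R^N\setminus K$ also lie in different connected components of $\mathbb R^N\setminus K'$. The pair $(u,K)$ is a \emph{global minimizer} if $E(u,K;B)\le E(u',K';B)$ for every ball $B$ and every topological competitor $(u',K')$ in $B$.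
\end{definition}

\begin{definition}\label{def:red}
A global minimizer $(u,K)$ is \emph{reduced} if there is no ball $B$ and no topological competitor $(u',K')$ in $B$ with $K'\subsetneq K$ and $u'=u$ on $\mathbb R^N\setminus K$.
\end{definition}

This is the topological reduction of G.~David's book. Three observations explain the definitions.

\emph{The topological condition protects separating sets.} Let $K$ be a plane through $0$ in $\mathbb R^3$ and let $u$ equal $a$ on one side and $b$ on the other. Take $\eta\in C_c^\infty(B_1)$ with $\eta=1$ on $B_{1/2}$, and put $K'=K\setminus B_{R/2}$ and $u'=u+\eta(x/R)\big(\frac{a+b}2-u\big)$. The hole saves the area $\pi R^2/4$ and costs a Dirichlet integral at most $C|a-b|^2R$. For large $R$ only the topological condition forbids this competitor.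

\emph{Reducedness discards invisible pieces.} If $u$ is constant and $K$ is any closed set with $\mathcal H^{N-1}(K)=0$, the energy vanishes in every ball and $(u,K)$ is a global minimizer. A statement about the exact shape of $K$ has to exclude such pieces.

\emph{Invariances.} Global minimizers, and reduced ones, are preserved by rigid motions, by $u\mapsto\pm u+\mathrm{const}$, and by the scaling $u_\lambda(x)=\lambda^{-1/2}u(\lambda x)$, $K_\lambda=\lambda^{-1}K$, under which $E(u_\lambda,K_\lambda;\lambda^{-1}B)=\lambda^{1-N}E(u,K;B)$. The scale-invariant pairs have $K$ a cone and $u$ homogeneous of degree $1/2$.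

\subsection{The cracktip and the conjecture}

Let $A$ be a closed half-hyperplane in $\mathbb R^N$: a half-line if $N=2$, a half-plane if $N=3$. Use polar coordinates $(r,\theta)$, $\theta\in(-\pi,\pi)$, in the $2$-plane orthogonal to the edge of $A$, chosen so that the trace of $A$ is the half-line $\theta=\pm\pi$. We say that $u$ is a \emph{cracktip function for $A$} if, up to sign and an additive constant,
\[
u=\sqrt{2r/\pi}\,\sin(\theta/2)\qquad\text{on }\mathbb R^N\setminus A;
\]
such a function is constant along the $N-2$ directions of the edge. In coordinates $z=s+iy$ of the $2$-plane with $A=\{s\ge0,\ y=0\}$, the angle is $\theta=\pi-\arg z$ on $\{y>0\}$, so the function above is the odd extension in $y$ of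
\begin{equation}\label{eq:crack}
\sqrt{2/\pi}\,\operatorname{Re}\sqrt z=\sqrt{2r/\pi}\,\cos\big(\tfrac12\arg z\big),\qquad y>0 .
\end{equation}
It is harmonic off $A$, homogeneous of degree $1/2$, and jumps by $2\sqrt{2r/\pi}$ across $A$. Since $|\nabla u|^2=1/(2\pi r)$, in dimension $2$ the Dirichlet integral and the length of $A$ in the disc of radius $R$ about the tip are both equal to $R$.

Two facts are known in $\mathbb R^3$: a plane with a function that is constant on each side is a global minimizer, and so is a half-plane with a cracktip function. In both cases $K$ is contained in a plane and is a product of $\mathbb R$ with a subset of a line. Nothing in Definition~\ref{def:min} imposes such a product structure. A planar sector is as compatible with the scaling as a half-plane is, and one can think of a disc, of the complement of a disc in a plane, or of a plane with a strip removed. The following conjecture of Guy David, which we take from Lemenant's paper \cite{Lem}, says that none of these occurs.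

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(u,K)$ be a reduced global minimizer in $\mathbb R^3$ such that $K$ is nonempty and contained in a plane. Then $K$ is a plane or a half-plane.}

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $(u,K)$ be a reduced global minimizer in $\mathbb R^3$ with $K\ne\emptyset$ contained in a plane. Then either $K$ is a plane and $u$ is constant on each side of it, or $K$ is a closed half-plane and $u$ is a cracktip function for $K$.
\end{theorem}

Without reducedness, only null sets are lost.

\begin{theorem}\label{thm:class}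
Let $K$ be a closed subset of a plane $P\subset\mathbb R^3$ and let $u$ be a function on $\mathbb R^3\setminus K$. Then $(u,K)$ is a global minimizer if and only if one of the following holds:
\begin{enumerate}
\item[(a)] $K=P$ and $u$ is constant on each side of $P$;
\item[(b)] $K=A\cup Z$, where $A\subset P$ is a closed half-plane, $Z\subset P$ is closed, $\mathcal H^2(Z)=0$, and $u$ is a cracktip function for $A$;
\item[(c)] $\mathcal H^2(K)=0$ and $u$ is constant.
\end{enumerate}
The reduced ones are exactly \textup{(a)}, \textup{(b)} with $Z\subset A$, and \textup{(c)} with $K=\emptyset$.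
\end{theorem}

\begin{theorem}\label{thm:dimN}
Let $N\ge2$ and let $(u,K)$ be a reduced global minimizer in $\mathbb R^N$ with $\emptyset\ne K\subset P=\{x_N=0\}$. Let $V$ be the linear space
\[
V=\Big\{e\in P:\ \int_{B_R\setminus K}|\partial_eu|^2=O(R^2)\ \text{as }R\to\infty\Big\}.
\]
Then $u$ and $K$ are invariant under the translations in a subspace of $V$ of codimension at most $1$ in $V$. If $V=P$, then either $K=P$ and $u$ is locally constant, or $K$ is a half-hyperplane and $u$ is a cracktip function for $K$. The hypothesis $V=P$ holds automatically if $N\le3$.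
\end{theorem}

For $N\ge4$ we do not claim that the growth hypothesis can be removed. The two known facts recalled above enter only in the ``if'' part of Theorem~\ref{thm:class}; everything else rests on the definitions and on the textbook facts of Section~\ref{sec:tools}.

\subsection{Plan of the proof}

Since the dimension matters at one point only, we work in $\mathbb R^N$; for Theorem~\ref{thm:main} read $N=3$. Because $K$ lies in $P$, the even part of $u$ under reflection across $P$ does not see $K$, and a Liouville argument makes it constant. So $u$ is odd and is determined by its restriction $w$ to the upper half-space (Section~\ref{sec:odd}). The set $K$ can then be eliminated: up to a null set it is the set where the trace of $w$ on $P$ is not zero, and $w$ minimizes a functional of $w$ alone (Section~\ref{sec:scalar}). The heart of the proof is a sliding argument with a logarithmic cut-off, in the spirit of Savin--Valdinoci and De Silva--Savin: $w$ cannot cross its horizontal translates, so each horizontal derivative of $w$ has a sign, and $w$ is invariant along a horizontal subspace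 of codimension one (Section~\ref{sec:slide}). This is where $N\le3$ is used. What remains is a monotone harmonic function of two variables, which we identify (Section~\ref{sec:2d}). Reducedness is used only to pass from $K$ up to a null set to $K$ itself (Lemma~\ref{lem:supp}). Section~\ref{sec:model} carries out the sliding argument by hand on an explicit planar example.

\section{Notation and standard facts}\label{sec:tools}

Let $P=\{x_N=0\}$, $H=\{x_N>0\}$, $B_R^+=B_R\cap H$, and let $\sigma$ be the reflection across $P$. Vectors of $P$ are called \emph{horizontal}. We write $x=(x',y)$ with $x'\in P$, $y=x_N$, and $|E|=\mathcal H^{N-1}(E)$ for $E\subset P$; on $P$, ``a.e.'' and ``null'' refer to this measure. A sphere meets $P$ in a null set. Let $\mathcal W$ be the space of functions on $H$ that belong to $W^{1,2}(B_R^+)$ for every $R$.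

\medskip
\noindent\textbf{Sobolev functions.}
\begin{itemize}
\item[(S1)] If $v\in W^{1,2}(\Omega)$ with $\Omega$ bounded and $S$ is Lipschitz and piecewise $C^1$, then $S\circ v\in W^{1,2}(\Omega)$ and $\nabla(S\circ v)=S'(v)\nabla v$ a.e.; moreover $\nabla v=0$ a.e.\ on each level set of $v$. Consequently $M=\max(v_1,v_2)$ and $m=\min(v_1,v_2)$ satisfy $|\nabla M|^2+|\nabla m|^2=|\nabla v_1|^2+|\nabla v_2|^2$ a.e.
\item[(S2)] Restrictions to $H$ of functions in $C_c^\infty(\mathbb R^N)$ are dense in $W^{1,2}(H)$.
\item[(S3)] If $\Phi:\Omega\to\Omega'$ is a bi-Lipschitz homeomorphism of open sets, then $v\mapsto v\circ\Phi$ is bounded from $W^{1,2}(\Omega')$ to $W^{1,2}(\Omega)$, $\nabla(v\circ\Phi)=D\Phi^{T}(\nabla v\circ\Phi)$ a.e., and $\int_{\Omega'}f=\int_\Omega(f\circ\Phi)|\det D\Phi|$ for $f\ge0$. In particular $\Phi$ preserves null sets.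
\end{itemize}

\noindent\textbf{Traces.} A function $v\in\mathcal W$ has a representative that is absolutely continuous on almost every vertical line, with $\partial_yv(x',\cdot)\in L^2(0,1)$. Hence the \emph{trace}
\[
Tv(x')=\lim_{y\downarrow0}v(x',y)
\]
exists for a.e.\ $x'\in P$. The same definition applies to a function that is $W^{1,2}$ in one half of a ball centered on $P$.
\begin{itemize}
\item[(T1)] As a pointwise limit, $T$ is linear and local, commutes with $\max$ and $\min$ and with multiplication by smooth functions, and $Tv=v|_P$ if $v$ is continuous up to $P$.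
\item[(T2)] $\int_P|Tg|^2\le\|g\|^2_{W^{1,2}(H)}$, because $Tg(x')^2=-\int_0^\infty2g\,\partial_yg\,dy\le\int_0^\infty(g^2+|\partial_yg|^2)\,dy$.
\item[(T3)] If $\Phi:U\to U'$ is a bi-Lipschitz homeomorphism of open sets that maps $U\cap H$ onto $U'\cap H$ and $U\cap P$ onto $U'\cap P$, then $T(v\circ\Phi)=(Tv)\circ\Phi$ a.e.\ on $U\cap P$. For smooth $v$ this is (T1). In general, multiply $v$ by a cut-off function supported in $U'$, approximate by (S2), and pass to the limit with (T2) and with (S3) applied in $H$ and in $P$.
\end{itemize}

\begin{lemma}[Gluing]\label{lem:glue}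
Let $U$ be a ball centered on $P$ and let $v$ be $W^{1,2}$ in each half of $U\setminus P$, with traces $T^+v$ from above and $T^-v$ from below. Then $v\in W^{1,2}(U)$ if and only if $T^+v=T^-v$ a.e.\ on $U\cap P$. In particular, for $v\in\mathcal W$ the even extension of $v$ is in $W^{1,2}_{loc}(\mathbb R^N)$, and if $K'\subset P$ is closed and $Tv=0$ a.e.\ on $P\setminus K'$, the odd extension of $v$ is in $W^{1,2}_{loc}(\mathbb R^N\setminus K')$.
\end{lemma}

\begin{proof}
Let $\psi\in C_c^\infty(U)$. Integration by parts along vertical lines in each half gives $\int_Uv\,\partial_y\psi=-\int_{U\setminus P}\psi\,\partial_yv-\int_{U\cap P}(T^+v-T^-v)\psi$. For horizontal $e$, test in each half with $\psi\,\kappa(|y|/\varepsilon)$, where $\kappa$ is smooth, vanishes near $0$ and equals $1$ on $[1,\infty)$; the derivative $\partial_e$ does not act on $\kappa$, and $\varepsilon\to0$ gives $\int_Uv\,\partial_e\psi=-\int_{U\setminus P}\psi\,\partial_ev$. So the distributional gradient of $v$ is an $L^2$ function plus a measure carried by $P$ with density $T^+v-T^-v$, and it lies in $L^2$ exactly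 when that density vanishes. For the even extension $T^-=T^+$; for the odd one $T^-=-T^+$.
\end{proof}

\noindent\textbf{Harmonic functions.}
\begin{itemize}
\item[(H1)] (Weyl) If $h\in W^{1,2}_{loc}(\Omega)$ and $\int\nabla h\cdot\nabla\psi=0$ for all $\psi\in C_c^\infty(\Omega)$, then $h$ is a.e.\ equal to a harmonic function.
\item[(H2)] Harmonic functions are real analytic and have the mean value property. A harmonic function $h\ge0$ on a connected open set that vanishes at one point vanishes identically.
\item[(H3)] The mean value property of $\nabla h$ and the Cauchy--Schwarz inequality bound $|\nabla h(x)|^2$ by the average of $|\nabla h|^2$ over any ball centered at $x$ in the domain. Hence an entire harmonic function with $\int_{B_R}|\nabla h|^2=O(R^{N-1})$ is constant: $|\nabla h(x)|^2\le C(R+|x|)^{N-1}R^{-N}\to0$.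
\item[(H4)] If $M\in W^{1,2}(B)$, $B$ a ball, there is a harmonic $h\in M+W^{1,2}_0(B)$, and $\int_B|\nabla M|^2=\int_B|\nabla h|^2+\int_B|\nabla(M-h)|^2$.
\end{itemize}

\section{Sliding, on a line with a gap}\label{sec:model}

The energy is invariant under horizontal translations, so a minimizer and its translate are equally good. If they cross, their maximum and minimum have the same total energy, and the maximum has a kink that can be smoothed at a definite gain. The obstacle is that a translate is not a competitor: it differs from the minimizer all the way to infinity. One translates near the origin and damps the translation far away, and the damping must cost less than the kink gains. The next two lemmas measure the cost and the gain.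

\begin{lemma}[Cost of a horizontal deformation]\label{lem:deform}
Let $e\in P$, let $\varphi:\mathbb R^N\to\mathbb R$ be Lipschitz, zero outside $B_\rho$, with $|e|\operatorname{Lip}(\varphi)\le\frac12$, and put $\Phi(x)=x+\varphi(x)e$ and $\gamma=\partial_e\varphi$. Then $\Phi$ is a bi-Lipschitz homeomorphism of $\mathbb R^N$, equal to the identity outside $B_\rho$, that maps each of $H$, $P$ and $B_r$ $(r\ge\rho)$ onto itself. For $v\in\mathcal W$, $E\subset P$ measurable and $r\ge\rho$,
\begin{align}
\int_{B_r^+}|\nabla(v\circ\Phi^{-1})|^2&=\int_{B_r^+}\Big[(1+\gamma)|\nabla v|^2-2(\nabla\varphi\cdot\nabla v)\,\partial_ev+\frac{|\nabla\varphi|^2(\partial_ev)^2}{1+\gamma}\Big],\label{eq:defD}\\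
|\Phi(E)\cap B_r|&=\int_{E\cap B_r}(1+\gamma)\,d\mathcal H^{N-1},\label{eq:defS}
\end{align}
where in \eqref{eq:defS} $\gamma$ is the derivative of $\varphi|_P$. Consequently the maps $\Phi_\pm(x)=x\pm\varphi(x)e$ satisfy
\begin{align}
\sum_\pm\int_{B_r^+}|\nabla(v\circ\Phi_\pm^{-1})|^2&\le2\int_{B_r^+}|\nabla v|^2+3\int_H|\nabla\varphi|^2(\partial_ev)^2,\label{eq:sumD}\\
\sum_\pm|\Phi_\pm(E)\cap B_r|&=2|E\cap B_r|.\label{eq:sumS}
\end{align}
\end{lemma}

\begin{proof}
The map $\varphi e$ is $\frac12$-Lipschitz, so $\frac12|x-\tilde x|\le|\Phi(x)-\Phi(\tilde x)|\le\frac32|x-\tilde x|$, and $\Phi$ is onto because for each $p$ the contraction $x\mapsto p-\varphi(x)e$ has a fixed point. $\Phi$ preserves $x_N$, hence $H$ and $P$; a bijection that is the identity outside $B_r$ maps $B_r$ onto itself. Also $|\gamma|\le\frac12$.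

The differential is $D\Phi\,\xi=\xi+(\nabla\varphi\cdot\xi)e$. It multiplies $e$ by $1+\gamma$ and induces the identity on $\mathbb R^N/\mathbb Re$, so $\det D\Phi=1+\gamma$. Its transpose is $\eta\mapsto\eta+(e\cdot\eta)\nabla\varphi$, whose inverse is $\eta\mapsto\eta-\frac{e\cdot\eta}{1+\gamma}\nabla\varphi$. By (S3), $\nabla(v\circ\Phi^{-1})\circ\Phi=\nabla v-\frac{\partial_ev}{1+\gamma}\nabla\varphi$; square, multiply by the Jacobian $1+\gamma$ and integrate to get \eqref{eq:defD}. Since $e\in P$, the restriction $\Phi|_P$ has the same form in $P$, which gives \eqref{eq:defS}. Replacing $e$ by $-e$ changes the signs of $\gamma$ and $\partial_ev$. In the sum, the terms of odd order in $e$ cancel, and $\frac1{1+\gamma}+\frac1{1-\gamma}=\frac2{1-\gamma^2}\le\frac83\le3$.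
\end{proof}

Each deformation changes the energy at first order in $\nabla\varphi$, but the two together cost only at second order, and the area terms cancel exactly.

\begin{lemma}[Gain at a crossing]\label{lem:kink}
Let $w$ and $d$ be harmonic near the closure of a ball $B$ centered at $x_0$, with $d(x_0)=0$ and $d\not\equiv0$ on $B$. Let $M=\max(w,w-d)$ and let $h\in M+W^{1,2}_0(B)$ be harmonic. Then $\delta=\int_B|\nabla M|^2-\int_B|\nabla h|^2>0$.
\end{lemma}

\begin{proof}
We have $M=w+d^-$ with $d^-=\max(-d,0)$. By (H2), $d$ is negative somewhere in $B$, since $d\ge0$ on $B$ would force $d\equiv0$. So $d^-\ge0$ vanishes at $x_0$ but not identically, and by (H2) again it is not harmonic in $B$. Thus $M\ne h$, and $\delta=\int_B|\nabla(M-h)|^2>0$ by (H4), since $M-h\in W^{1,2}_0(B)$.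
\end{proof}

\subsection*{The example}

Let $N=2$, $z=s+iy$, let $D_R$ be the disc of radius $R$ about $0$ and $D_R^+$ its upper half. Let $K=\mathbb R\setminus(-1,1)$. The map $\zeta\mapsto\frac12(\zeta+\zeta^{-1})$ is conformal from $\{|\zeta|>1\}$ onto $\mathbb C\setminus[-1,1]$; call its inverse $J$. For $c>0$ let
\[
W=c\log|J|,\qquad w=W|_H,\qquad u=\operatorname{sign}(y)\,W .
\]
Then $W$ is harmonic and positive off $[-1,1]$, extends continuously by $0$ on $[-1,1]$, tends to $\infty$ at infinity, and is even in $s$ and in $y$. So $w=0$ on the gap, $\partial_yw=0$ on $K$ away from the tips, and $u$ is harmonic off $K$ by reflection. From $J+J^{-1}=2z$ we get $|J|\le2|z|+1$, and conformal invariance of the Dirichlet integral gives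
\[
\int_{D_R}|\nabla W|^2\le c^2\int_{1<|\zeta|<2R+1}|\zeta|^{-2}=2\pi c^2\log(2R+1).
\]
From $(J-1)^2=2(z-1)J$ we get $W=c\sqrt2\operatorname{Re}\sqrt{z-1}+O(|z-1|)$ near $z=1$, which for $c=1/\sqrt\pi$ is the behavior \eqref{eq:crack}. The pair has energy $O(R)$ in $D_R$ and looks like a cracktip at each tip. We show by sliding that it is not a global minimizer, and we use only the growth of the energy and the evenness in $s$.

Suppose it is one. Fix $e=(t,0)$ with $0<t<2$, let $R\ge4$, and let $\varphi$ equal $1$ on $D_R$, $2-|z|/R$ on $D_{2R}\setminus D_R$, and $0$ elsewhere. If $v\in\mathcal W$ is continuous on $\overline H$, equals $w$ outside $D_{2R}$ and vanishes on an interval $(a,b)\subset(-2R,2R)$, then by Lemma~\ref{lem:glue} its odd extension and the set $\mathbb R\setminus(a,b)$ form a competitor in $D_{3R}$; the topological condition is void since $\mathbb R^2\setminus K$ is connected. The energy is $\mathcal E(v;a,b)=2\int_{D_{3R}^+}|\nabla v|^2+6R-(b-a)$, and it is at least $\mathcal E_0=\mathcal E(w;-1,1)$.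

\emph{Slide.} The functions $w_\pm=w\circ\Phi_\pm^{-1}$ vanish on $(-1\pm t,1\pm t)$, since $\varphi=1$ on the gap. By \eqref{eq:sumD} their energies add up to at most $2\mathcal E_0+\varepsilon_R$, where
\[
\varepsilon_R=6\int_H|\nabla\varphi|^2(\partial_ew)^2\le\frac{6t^2}{R^2}\int_{D_{2R}^+}|\nabla w|^2\longrightarrow0 .
\]
The energy of $w_-$ is at least $\mathcal E_0$, so $\mathcal E(w_+;t-1,t+1)\le\mathcal E_0+\varepsilon_R$.

\emph{Recombine.} As $w,w_+\ge0$, the function $m=\min(w,w_+)$ vanishes on the union $(-1,t+1)$ of the two gaps and $M=\max(w,w_+)$ on their intersection $(t-1,1)$. The lengths $2+t$ and $2-t$ add up to $2+2$, so by (S1)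
\[
\mathcal E(M;t-1,1)+\mathcal E(m;-1,t+1)=\mathcal E_0+\mathcal E(w_+;t-1,t+1)\le2\mathcal E_0+\varepsilon_R,
\]
and therefore $\mathcal E(M;t-1,1)\le\mathcal E_0+\varepsilon_R$.

\emph{Smooth the kink.} Let $d(s,y)=w(s,y)-w(s-t,y)$. Evenness gives $d(t-s,y)=-d(s,y)$, so $d=0$ on the line $s=t/2$. Also $d\not\equiv0$, since $w$ is not periodic in $s$, and by analyticity $d\not\equiv0$ on the disc $B$ of radius $1$ about $(t/2,2)$. On $B$ we have $M=\max(w,w-d)$ for all $R\ge5$. Replacing $M$ in $B$ by the function $h$ of Lemma~\ref{lem:kink} gives a competitor of energy at most $\mathcal E_0+\varepsilon_R-2\delta$, with $\delta>0$ independent of $R$. For large $R$ this is less than $\mathcal E_0$, a contradiction.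

\begin{remark}
This explicit pair can also be excluded directly. Take $K'=\mathbb R$ and the odd extension of $\max(w,\lambda)$: closing the gap costs length $2$ and saves $\int_{\{W<\lambda\}}|\nabla W|^2=2\pi c\lambda$. Sliding has the advantage that it needs no formula for $u$.
\end{remark}

In general three things were too easy here. The oddness of $u$ has to be proved. The zero sets of the traces of $M$ and $m$ are merely measurable, so it is not evident which closed set makes them competitors. And a minimizer in $\mathbb R^N$ has energy $O(R^{N-1})$, so the linear cut-off yields $\varepsilon_R=O(R^{N-3})$, which tends to $0$ for $N=2$ but is only bounded for $N=3$. The next three sections deal with these points in turn.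

\section{Reduction to a half-space}\label{sec:odd}

In Sections~\ref{sec:odd}--\ref{sec:2d}, $(u,K)$ is a global minimizer in $\mathbb R^N$, $N\ge2$, with $K\subset P$; it is not assumed to be reduced. Since $P$ is Lebesgue null, volume integrals over $\mathbb R^N\setminus K$, $\mathbb R^N\setminus P$ and $\mathbb R^N$ coincide. Let $c_N=\mathcal H^{N-1}(\partial B_1)$, so $c_3=4\pi$.

\begin{lemma}[Energy bound and Euler equation]\label{lem:basic}
For every $R>0$,
\begin{equation}\label{eq:energy}
\int_{B_R\setminus K}|\nabla u|^2+|K\cap B_R|\le c_NR^{N-1}.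
\end{equation}
If $\Psi\in W^{1,2}_{loc}(\mathbb R^N\setminus K)$ vanishes outside a ball and $\nabla\Psi\in L^2$, then
\begin{equation}\label{eq:euler}
\int_{\mathbb R^N\setminus K}\nabla u\cdot\nabla\Psi=0 .
\end{equation}
In particular $u$ is harmonic in $\mathbb R^N\setminus K$.
\end{lemma}

\begin{proof}
Cut out the ball: let $R'>R$, $K'=(K\setminus B_R)\cup\partial B_R$, $u'=0$ in $B_R$ and $u'=u$ off $\overline B_R\cup K$. To check the topological condition in $B_{R'}$, take two points outside $B_{R'}\cup K$ in the same component of $\mathbb R^N\setminus K'$. A path joining them in $\mathbb R^N\setminus K'$ starts outside $\overline B_R$ and avoids $\partial B_R$, so it stays outside $\overline B_R$ and avoids $K$; the points lie in the same component of $\mathbb R^N\setminus K$. Minimality in $B_{R'}$ gives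
\[
E(u,K;B_{R'})\le\int_{B_{R'}\setminus(\overline B_R\cup K)}|\nabla u|^2+|K\cap B_{R'}\setminus B_R|+c_NR^{N-1}.
\]
The first two terms on the right are finite, because $\nabla u\in L^2(B_{R'}\setminus K)$ and $K\subset P$, and subtracting them gives \eqref{eq:energy}. For \eqref{eq:euler}, the pair $(u+t\Psi,K)$ is a competitor for every real $t$, so $2t\int\nabla u\cdot\nabla\Psi+t^2\int|\nabla\Psi|^2\ge0$ for all $t$. The last claim is (H1).
\end{proof}

\begin{lemma}[Oddness]\label{lem:odd}
The function $u+u\circ\sigma$ is constant on $\mathbb R^N\setminus K$.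
\end{lemma}

\begin{proof}
Since $K\subset P$, we have $\sigma(K)=K$ and $u_{ev}=\frac12(u+u\circ\sigma)$ is defined off $K$. It is the even extension of an element of $\mathcal W$, so $u_{ev}\in W^{1,2}_{loc}(\mathbb R^N)$ by Lemma~\ref{lem:glue}. For $\psi\in C_c^\infty(\mathbb R^N)$, \eqref{eq:euler} gives $\int\nabla u_{ev}\cdot\nabla\psi=\frac12\int\nabla u\cdot\nabla\psi+\frac12\int\nabla u\cdot\nabla(\psi\circ\sigma)=0$. So $u_{ev}$ is an entire harmonic function with $\int_{B_R}|\nabla u_{ev}|^2\le c_NR^{N-1}$, and it is constant by (H3).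
\end{proof}

We subtract the constant $u_{ev}$ and assume from now on that
\[
u\circ\sigma=-u,\qquad w:=u|_H\in\mathcal W .
\]
The function $w$ is harmonic in $H$, and $u$ is its odd extension.

\begin{lemma}[The extreme cases]\label{lem:extreme}
\begin{enumerate}
\item[(i)] If $K=P$, then $u$ is constant on each side of $P$.
\item[(ii)] If $K\ne P$, then $\mathbb R^N\setminus K$ is connected, so the topological condition on competitors is void, and
\begin{equation}\label{eq:zero}
Tw=0\quad\text{a.e.\ on }P\setminus K .
\end{equation}
\item[(iii)] If $|K|=0$, then $u$ is constant.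
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $W\in W^{1,2}_{loc}(\mathbb R^N)$ be the even extension of $w$. For $\psi\in C_c^\infty(\mathbb R^N)$ the function $\Psi=\mathbf 1_H(\psi+\psi\circ\sigma)$ is admissible in \eqref{eq:euler}, because it jumps only across $P=K$. So $\int_{\mathbb R^N}\nabla W\cdot\nabla\psi=\int_H\nabla u\cdot\nabla(\psi+\psi\circ\sigma)=0$, and $W$ is constant by (H1), \eqref{eq:energy} and (H3).

(ii) Each point of the nonempty set $P\setminus K$ lies in the closure of both half-spaces, so $\mathbb R^N\setminus K$ is connected. In a ball $U$ centered on $P$ with $U\cap K=\emptyset$, $u\in W^{1,2}(U)$, so its traces $Tw$ and $-Tw$ agree by Lemma~\ref{lem:glue}. Countably many such balls cover $P\setminus K$.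

(iii) By \eqref{eq:zero}, $Tw=0$ a.e.\ on $P$, so $u\in W^{1,2}_{loc}(\mathbb R^N)$ by Lemma~\ref{lem:glue}. It is entire harmonic by \eqref{eq:euler} and constant by (H3).
\end{proof}

Let $\operatorname{spt}K$ be the support of the measure $\mathcal H^{N-1}\llcorner K$, the set of points $x$ with $|K\cap B|>0$ for every ball $B$ centered at $x$. It is a closed subset of $K$ with $|K\setminus\operatorname{spt}K|=0$, and it does not change when $K$ is modified on a null set.

\begin{lemma}[The role of reducedness]\label{lem:supp}
Let $K\ne P$. If $K\ne\operatorname{spt}K$, then $(u,K)$ is not reduced. So if $(u,K)$ is reduced and $K\ne\emptyset$, then $K=\operatorname{spt}K$ and $|K|>0$.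
\end{lemma}

\begin{proof}
Let $B$ be a ball centered at a point of $K$ with $|K\cap B|=0$. By \eqref{eq:zero}, $Tw=0$ a.e.\ on $B\cap P$, so $u$ extends to a function in $W^{1,2}(B)$ by Lemma~\ref{lem:glue}. The extension belongs to $W^{1,2}_{loc}$ of $(\mathbb R^N\setminus K)\cup B=\mathbb R^N\setminus K'$, where $K'=K\setminus B\subsetneq K$ is closed. There is no topological condition to check.
\end{proof}

\section{A variational problem for $w$ alone}\label{sec:scalar}

By Lemma~\ref{lem:glue}, the odd extension of $v\in\mathcal W$ needs a crack exactly where $Tv\ne0$. This suggests the functional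
\[
F_R(v)=2\int_{B_R^+}|\nabla v|^2+|\{Tv\ne0\}\cap B_R|,\qquad v\in\mathcal W .
\]
It involves no set as an unknown, and it behaves well under $\max$ and $\min$. The difficulty is that a competitor needs a closed set, while $\{Tv\ne0\}$ is only measurable and its closure may be much larger. We approximate $v$ by a smooth function $g$ and truncate: the function $\operatorname{sign}(g)(|g|-\delta)^+$ vanishes off the closed set $\{|g|\ge\delta\}$, and this set is almost contained in $\{Tv\ne0\}$ provided $g$ is much closer to $v$ than $\delta$.

\begin{proposition}\label{prop:F}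
Let $K\ne P$. Then $K=\{Tw\ne0\}$ up to a null set, and $F_R(w)\le F_R(v)$ whenever $0<\rho<R$, $v\in\mathcal W$ and $v=w$ a.e.\ in $H\setminus B_\rho$.
\end{proposition}

\begin{proof}
Let $v$ be as stated; note that $Tv=Tw$ a.e.\ on $P\setminus B_\rho$. We first prove
\begin{equation}\label{eq:relax}
2\int_{B_R^+}|\nabla w|^2+|K\cap B_R|\le2\int_{B_R^+}|\nabla v|^2+|\{Tv\ne0\}\cap B_\rho|+|K\cap B_R\setminus B_\rho| .
\end{equation}

\emph{The competitors.} Let $\rho<\rho'<R$ and take $\zeta,\eta\in C_c^\infty(B_{\rho'};[0,1])$ with $\zeta=1$ on $B_\rho$ and $\eta=1$ on $\operatorname{supp}\zeta$. The cut-off $\eta$ makes $\eta v$ an element of $W^{1,2}(H)$, and $\zeta$ confines the modification to $B_{\rho'}$. Let $\delta_j\downarrow0$. By (S2) there are $g_j\in C_c^\infty(\mathbb R^N)$ with $\|g_j-\eta v\|_{W^{1,2}(H)}\le\delta_j^2$ and, along a subsequence, $g_j\to\eta v$ a.e.\ in $H$. With $S_j(t)=\operatorname{sign}(t)(|t|-\delta_j)^+$ and $G_j=\{x\in P\cap\operatorname{supp}\zeta:|g_j(x)|\ge\delta_j\}$, put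
\[
v_j=\zeta S_j(g_j)+(1-\zeta)v,\qquad K_j=(K\setminus B_\rho)\cup G_j .
\]
The set $K_j$ is closed, and outside $B_{\rho'}$ we have $K_j=K$ and $v_j=w$.

By (T1), $Tv_j=\zeta S_j(g_j)+(1-\zeta)Tv$. Let $x\in P\setminus K_j$. If $\zeta(x)>0$, then $|g_j(x)|<\delta_j$ since $x\notin G_j$; so the first term vanishes at $x$ in all cases. If $\zeta(x)<1$, then $x\notin B_\rho$, hence $x\notin K$, and $Tv(x)=Tw(x)=0$ for a.e.\ such $x$ by \eqref{eq:zero}; so the second term vanishes a.e.\ on $P\setminus K_j$. By Lemma~\ref{lem:glue} the odd extension of $v_j$ is in $W^{1,2}_{loc}(\mathbb R^N\setminus K_j)$, and together with $K_j$ it is a competitor in $B_R$. Therefore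
\begin{equation}\label{eq:compj}
2\int_{B_R^+}|\nabla w|^2+|K\cap B_R|\le2\int_{B_R^+}|\nabla v_j|^2+|G_j|+|K\cap B_R\setminus B_\rho| .
\end{equation}

\emph{The gradients converge.} Since $\eta=1$ on $\operatorname{supp}\zeta$, $v_j-v=\zeta\,(S_j(g_j)-g_j)+\zeta\,(g_j-\eta v)$, and the second term tends to $0$ in $W^{1,2}(H)$. For the first, $|S_j(g_j)-g_j|\le\delta_j$, and by (S1)
\[
\int_H|\nabla(S_j(g_j)-g_j)|^2=\int_{H\cap\{|g_j|\le\delta_j\}}|\nabla g_j|^2\le2\delta_j^4+2\int_{H\cap\{|g_j|\le\delta_j\}}|\nabla(\eta v)|^2 .
\]
At a point where $g_j\to\eta v\ne0$ we have $|g_j|>\delta_j$ for large $j$, and $\nabla(\eta v)=0$ a.e.\ on $\{\eta v=0\}$. So the last integrand tends to $0$ a.e., and the integral tends to $0$ by dominated convergence. Hence $v_j\to v$ in $W^{1,2}(B_R^+)$.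

\emph{The measure of $G_j$.} On $P\cap\operatorname{supp}\zeta$ we have $T(\eta v)=Tv$, so a point of $G_j$ with $Tv=0$ satisfies $|g_j-T(\eta v)|\ge\delta_j$. Chebyshev's inequality and (T2) give
\[
|G_j|\le|\{Tv\ne0\}\cap B_{\rho'}|+\delta_j^{-2}\int_P|T(g_j-\eta v)|^2\le|\{Tv\ne0\}\cap B_{\rho'}|+\delta_j^2 .
\]
Let $j\to\infty$ in \eqref{eq:compj} and then $\rho'\downarrow\rho$; as $P\cap\partial B_\rho$ is null, \eqref{eq:relax} follows.

\emph{Conclusion.} The choice $v=w$ in \eqref{eq:relax} gives $|K\cap B_\rho|\le|\{Tw\ne0\}\cap B_\rho|$ for all $\rho$, while $\{Tw\ne0\}\subset K$ up to a null set by \eqref{eq:zero}. So the two sets agree up to a null set. The left side of \eqref{eq:relax} is then $F_R(w)$, and its last term equals $|\{Tv\ne0\}\cap B_R\setminus B_\rho|$, so the right side is $F_R(v)$.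
\end{proof}

\section{Sliding and monotonicity}\label{sec:slide}

Let $V\subset P$ be defined as in Theorem~\ref{thm:dimN}. It is a linear space since $|\partial_{e+e'}u|^2\le2|\partial_eu|^2+2|\partial_{e'}u|^2$, and by oddness $e\in V$ if and only if $\int_{B_r^+}(\partial_ew)^2=O(r^2)$. By \eqref{eq:energy},
\begin{equation}\label{eq:V}
V=P\qquad\text{if }N\le3 .
\end{equation}

Which cut-off should replace the linear one? Let $\varphi=\varphi(r)$ be radial and drop from $1$ at $r=a$ to $0$ at $r=b$, and imagine that $(\partial_ew)^2$ distributes its mass like $r^{\,p}\,dr$. The cost of sliding is then $\int_a^b\varphi'(r)^2r^p\,dr$, and by the Cauchy--Schwarz inequality $1\le\int_a^b\varphi'^2r^p\,dr\cdot\int_a^br^{-p}\,dr$, with equality when $\varphi'$ is proportional to $r^{-p}$. Quadratic growth is the case $p=1$: the best cut-off is logarithmic and costs $1/\log(b/a)$, which tends to $0$ when $a=\sqrt R$ and $b=R$. The bound \eqref{eq:energy} corresponds to $p=N-2$, and for $N\ge4$ the cost is at least $(N-3)a^{N-3}$, which is not small. This is why $V$ appears in Theorem~\ref{thm:dimN}.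

\begin{proposition}\label{prop:slide}
Let $K\ne P$ and $e\in V$. Then $d=w-w(\cdot-e)$ does not take both signs in $H$.
\end{proposition}

\begin{proof}
For large $R$ let
\[
\varphi(x)=1\ \ (|x|\le\sqrt R),\qquad\varphi(x)=\frac{2\log(R/|x|)}{\log R}\ \ (\sqrt R\le|x|\le R),\qquad\varphi(x)=0\ \ (|x|\ge R).
\]
Then $|\nabla\varphi|=2/(|x|\log R)$ for $\sqrt R<|x|<R$ and $\nabla\varphi=0$ a.e.\ elsewhere, so Lemma~\ref{lem:deform} applies with $\rho=R$ when $R$ is large. Let $w_\pm=w\circ\Phi_\pm^{-1}\in\mathcal W$ and $F=F_{R+1}$. By Proposition~\ref{prop:F}, $F(v)\ge F(w)$ for every $v\in\mathcal W$ that equals $w$ outside $B_R$; all functions below are of this kind.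

\emph{Slide.} By (T3), $\{Tw_\pm\ne0\}=\Phi_\pm(\{Tw\ne0\})$ up to a null set. So \eqref{eq:sumD} and \eqref{eq:sumS} give
\[
F(w_+)+F(w_-)\le2F(w)+\varepsilon_R,\qquad\varepsilon_R=6\int_H|\nabla\varphi|^2(\partial_ew)^2 .
\]
Let $C_e,r_0$ be such that $\int_{B_r^+}(\partial_ew)^2\le C_er^2$ for $r\ge r_0$, and let $r_k=2^k\sqrt R\ge r_0$. The support of $\nabla\varphi$ is covered by the shells $\{r_k\le|x|<2r_k\}$ with $k\ge0$ and $r_k\le R$, and for large $R$ there are at most $1+\frac{\log R}{2\log2}\le\log R$ of them. Each shell contributes at most $6\cdot4(r_k\log R)^{-2}\cdot C_e(2r_k)^2$, so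
\[
\varepsilon_R\le\frac{96\,C_e}{\log R}\longrightarrow0 .
\]
Since $F(w_-)\ge F(w)$, we obtain $F(w_+)\le F(w)+\varepsilon_R$.

\emph{Recombine.} Let $M=\max(w,w_+)$ and $m=\min(w,w_+)$. By (T1), at a.e.\ point of $P$ the numbers $TM,Tm$ are $Tw,Tw_+$ in some order, so $\mathbf 1_{\{TM\ne0\}}+\mathbf 1_{\{Tm\ne0\}}=\mathbf 1_{\{Tw\ne0\}}+\mathbf 1_{\{Tw_+\ne0\}}$. With (S1), $F(M)+F(m)=F(w)+F(w_+)$. As $F(m)\ge F(w)$,
\[
F(M)\le F(w_+)\le F(w)+\varepsilon_R .
\]

\emph{Smooth the kink.} The function $d$ is harmonic in $H$. Suppose that it takes both signs. Since $H$ is connected, $d(x_0)=0$ for some $x_0\in H$, and by analyticity $d\not\equiv0$ on a fixed ball $B$ centered at $x_0$ with $\overline B\subset H$. Once $B$ and $B-e$ lie in $B_{\sqrt R}$, we have $\Phi_+(x-e)=x$ for $x\in B$, so $M=\max(w,w-d)$ on $B$, independently of $R$. Let $h$ and $\delta>0$ be given by Lemma~\ref{lem:kink}, and let $\tilde M=h$ in $B$, $\tilde M=M$ elsewhere. Then $\tilde M\in\mathcal W$, $T\tilde M=TM$, and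
\[
F(w)\le F(\tilde M)=F(M)-2\delta\le F(w)+\varepsilon_R-2\delta .
\]
As $F(w)<\infty$ and $\delta$ does not depend on $R$, this fails for large $R$.
\end{proof}

\begin{corollary}\label{cor:mono}
Let $K\ne P$. For each $e\in V$, either $\partial_ew>0$ in $H$, or $\partial_ew<0$ in $H$, or $\partial_ew\equiv0$. There is a subspace $V_0\subset V$ of codimension at most $1$ in $V$ such that $w$ is invariant under the translations in $V_0$.
\end{corollary}

\begin{proof}
If $\partial_ew(a)>0>\partial_ew(b)$, then for small $t>0$ the function $w-w(\cdot-te)$ is positive at $a$ and negative at $b$, which contradicts Proposition~\ref{prop:slide} for $te\in V$. So the harmonic function $\partial_ew$ does not change sign, and (H2) gives the alternative. Fix $x_0\in H$ and let $V_0$ be the kernel of the linear form $e\mapsto\partial_ew(x_0)$ on $V$. For $e\in V_0$ only the case $\partial_ew\equiv0$ is possible.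
\end{proof}

\section{The two-dimensional problem}\label{sec:2d}

\begin{proposition}\label{prop:2d}
Assume $K\ne P$, $|K|>0$ and $V=P$. Then $A=\operatorname{spt}K$ is a closed half-hyperplane and $u$ is a cracktip function for $A$.
\end{proposition}

The proof occupies this section. By Corollary~\ref{cor:mono}, $w$ is invariant along a subspace $L\subset P$ of dimension $N-2$. Let $\nu\in P$ be a unit vector orthogonal to $L$, and write points as $(\ell,s,y)$ with $\ell\in L$, $s=x\cdot\nu$, $y=x_N$. Then $w=w(s,y)$ is harmonic in the upper half-plane. As before $z=s+iy$, and $D_R$, $D_R^+$ are the disc and the upper half-disc in the $z$-plane. The cylinder $\{|\ell|<R,\ z\in D_R^+\}$ lies in $B_{2R}^+$, so by Fubini's theorem $w\in W^{1,2}(D_R^+)$, and \eqref{eq:energy} gives $cR^{N-2}\int_{D_R^+}|\nabla w|^2\le c_N(2R)^{N-1}$ with $c>0$ depending only on $N$. Thus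
\begin{equation}\label{eq:2d}
\int_{D_R^+}|\nabla w|^2\le CR\qquad\text{for all }R>0 .
\end{equation}
Fix $\chi\in C_c^\infty(L)$ with $\int_L\chi=1$ (for $N=2$, $\chi=1$). We use twice that $|P\setminus K|>0$: the set $P\setminus K$ is nonempty and open in $P$.

\subsection{The gap is an interval}

After replacing $\nu$ by $-\nu$ if necessary, Corollary~\ref{cor:mono} gives $\partial_sw>0$ or $\partial_sw\equiv0$. In the second case $w=\alpha y+\beta$, and $\alpha^2\pi R^2/2\le CR$ forces $\alpha=0$. By Proposition~\ref{prop:F}, $\beta=0$ would give $|K|=0$ and $\beta\ne0$ would give $|P\setminus K|=0$. Both are excluded, so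
\[
\partial_sw>0\quad\text{in }\{y>0\}.
\]
The limit $\tau(s)=\lim_{y\downarrow0}w(s,y)$ exists for $s$ in a set $S\subset\mathbb R$ of full measure, $Tw=\tau(s)$ a.e., and $\tau$ is nondecreasing on $S$ as a limit of increasing functions. Extend it to a nondecreasing function on $\mathbb R$ by $\tau(s)=\sup\{\tau(s'):s'\in S,\ s'\le s\}$. Then $\{\tau=0\}$ is an interval, possibly empty; let $I$ be its closure. By Proposition~\ref{prop:F},
\begin{equation}\label{eq:gap}
P\setminus K=\{s\in I\}\quad\text{up to a null set.}
\end{equation}
Since $|P\setminus K|>0$ and $|K|>0$, $I$ has positive length and $I\ne\mathbb R$. So $I$ is a compact interval of positive length or a closed half-line.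

On $K$ we expect the Neumann condition $\partial_yw=0$. Its weak form is the harmonicity of the even extension $W(s,y)=w(s,|y|)\in W^{1,2}_{loc}(\mathbb R^2)$ across $K$.

\begin{lemma}\label{lem:Wharm}
$W$ is harmonic in $\mathbb R^2\setminus I$, where $I$ is viewed in the axis $\{y=0\}$.
\end{lemma}

\begin{proof}
Let $\phi\in C_c^\infty(\mathbb R^2\setminus I)$, $\bar\phi(s,y)=\phi(s,y)+\phi(s,-y)$, and let $\Psi$ be the odd extension of the restriction of $\chi(\ell)\bar\phi(s,y)$ to $H$. Its trace vanishes where $s\in I$, hence a.e.\ on $P\setminus K$ by \eqref{eq:gap}, so $\Psi\in W^{1,2}_{loc}(\mathbb R^N\setminus K)$ by Lemma~\ref{lem:glue}. It has compact support and bounded gradient. Since $u$ and $\Psi$ are odd and $w$ does not depend on $\ell$, \eqref{eq:euler} gives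
\[
0=2\int_H\nabla w\cdot\nabla(\chi\bar\phi)=2\int_{\{y>0\}}\nabla w\cdot\nabla\bar\phi\,ds\,dy=2\int_{\mathbb R^2}\nabla W\cdot\nabla\phi .
\]
Apply (H1).
\end{proof}

\subsection{The gap is a half-line}

In the example of Section~\ref{sec:model} the gap is bounded and $w$ is even in $s$, which is incompatible with $\partial_sw>0$. In general a bounded gap forces $w$ to be asymptotically even, and this suffices.

Suppose $I\subset D_{R_0}$. Then $f=W_s-iW_y$ is holomorphic in $\{|z|>R_0\}$. For $|z|>2R_0$, (H3) on the disc of radius $|z|/2$ about $z$ and \eqref{eq:2d} give $|f(z)|^2\le C|z|/|z|^2$. The Laurent coefficients of $f=\sum_kc_kz^k$ satisfy $|c_k|\le Cr^{-k-1/2}$ for all large $r$, so $c_k=0$ for $k\ge0$. Since $\operatorname{Re}(f\,dz)=W_s\,ds+W_y\,dy=dW$ and $W$ is single-valued, $\operatorname{Re}(2\pi ic_{-1})=\oint dW=0$, so $c_{-1}$ is real. The function $c_{-1}\log|z|+\operatorname{Re}\sum_{k\le-2}c_kz^{k+1}/(k+1)$ then has the same gradient as $W$, and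
\[
W=c_{-1}\log|z|+d_0+O(1/|z|)\qquad(z\to\infty)
\]
for a constant $d_0$. For fixed $y>0$, the function $q(s)=w(s,y)-w(-s,y)$ therefore tends to $0$ as $s\to+\infty$. But $q(0)=0$ and $q'(s)=w_s(s,y)+w_s(-s,y)>0$, a contradiction.

So $I$ is a half-line. Monotonicity has served its purpose, and we may again replace $\nu$ by $-\nu$ and translate so that $I=(-\infty,0]$; the translated pair is a global minimizer, so \eqref{eq:2d} persists. By \eqref{eq:gap}, $K$ agrees up to a null set with the closed half-hyperplane $\{s\ge0\}\cap P$, which is its own support. Hence $A=\operatorname{spt}K=\{s\ge0\}\cap P$.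

\subsection{The shape of $w$}

The function $W$ is harmonic in the slit plane $\mathbb C\setminus(-\infty,0]$ and has trace $\tau=0$ on both sides of the slit. The map $\zeta\mapsto\zeta^2$ opens the slit plane to the half-plane $\Pi=\{\operatorname{Re}\zeta>0\}$ and turns the linear growth \eqref{eq:2d} into quadratic growth, that of a linear function.

Let $G(\zeta)=W(\zeta^2)$ for $\zeta=\zeta_1+i\zeta_2\in\Pi$. It is harmonic, and by conformal invariance
\[
\int_{\Pi\cap D_\rho}|\nabla G|^2=\int_{D_{\rho^2}}|\nabla W|^2\le2C\rho^2\qquad(\rho>0).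
\]
Near a point of $i\mathbb R\setminus\{0\}$ the map $\zeta\mapsto\zeta^2$ is a diffeomorphism that sends $i\mathbb R$ into the slit and the side $\zeta_1>0$ to one side of the slit. By (S3) and (T3), $G$ is $W^{1,2}$ up to the boundary there, with zero trace. Let $\tilde G$ be the extension of $G$ that is odd under $\zeta\mapsto-\bar\zeta$; by Lemma~\ref{lem:glue}, $\tilde G\in W^{1,2}_{loc}(\mathbb C\setminus\{0\})$. For $\psi\in C_c^\infty(\mathbb C\setminus\{0\})$ put $\psi^*(\zeta)=\psi(\zeta)-\psi(-\bar\zeta)$; then $\int\nabla\tilde G\cdot\nabla\psi=\int_\Pi\nabla G\cdot\nabla\psi^*$. With $\kappa$ as in the proof of Lemma~\ref{lem:glue}, the functions $\kappa(\zeta_1/\varepsilon)\psi^*$ lie in $C_c^\infty(\Pi)$; their gradients are uniformly bounded because $|\psi^*|\le C\zeta_1$, and they equal $\nabla\psi^*$ off a set of area $O(\varepsilon)$. So $\int_\Pi\nabla G\cdot\nabla\psi^*=0$ and $\tilde G$ is harmonic in $\mathbb C\setminus\{0\}$.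

Thus $f=\partial_1\tilde G-i\partial_2\tilde G=\sum_kc_k\zeta^k$ is holomorphic in $\mathbb C\setminus\{0\}$ with $\int_{D_\rho}|f|^2\le4C\rho^2$. Since $\int_{D_1}|f|^2=2\pi\sum_k|c_k|^2\int_0^1r^{2k+1}dr$ is finite, $c_k=0$ for $k\le-1$ and $f$ is entire. The mean value property gives $|f(\zeta)|^2\le4C(\rho+|\zeta|)^2/(\pi\rho^2)$ for all $\rho$, so $f$ is bounded, hence constant. Then $\tilde G$ is affine and odd in $\zeta_1$, that is, $\tilde G=c\,\zeta_1$ for some real $c$, and
\[
w=c\operatorname{Re}\sqrt z,\qquad w_s-iw_y=\frac c{2\sqrt z}.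
\]

\subsection{The constant}

So far $c$ is free: harmonicity and the boundary conditions are linear in $w$. The value of $c$ comes from moving the edge of $K$, which trades area against Dirichlet integral. Let $\varphi\in C_c^\infty(B_\rho)$ and apply Lemma~\ref{lem:deform} with $e=t\nu$, $|t|$ small, so that $\gamma=t\,\partial_s\varphi$; call the map $\Phi_t$. By (T3) and Proposition~\ref{prop:F}, $\{T(w\circ\Phi_t^{-1})\ne0\}=\Phi_t(A)$ up to a null set, so \eqref{eq:defD} and \eqref{eq:defS} give, for $R>\rho$, $F_R(w\circ\Phi_t^{-1})=F_R(w)+t\Lambda+O(t^2)$ with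
\[
\Lambda=2\int_H\big[|\nabla w|^2\partial_s\varphi-2(\nabla\varphi\cdot\nabla w)\,w_s\big]+\int_A\partial_s\varphi\,d\mathcal H^{N-1}.
\]
Proposition~\ref{prop:F} for both signs of $t$ gives $\Lambda=0$. Take $\varphi=\chi(\ell)\psi(r)$, where $r=|z|$ and $\psi$ is smooth, compactly supported and equal to $1$ near $0$; this $\varphi$ is smooth. With $n=z/r=n_1+in_2$ we have $\partial_s\varphi=\chi\psi'n_1$ and $\nabla\varphi\cdot\nabla w=\chi\psi'(w_sn_1+w_yn_2)$, and
\[
|\nabla w|^2n_1-2w_s(w_sn_1+w_yn_2)=(w_y^2-w_s^2)n_1-2w_sw_yn_2=-\operatorname{Re}\big[(w_s-iw_y)^2n\big]=-\frac{c^2}{4r}.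
\]
Since $\int_L\chi=1$ and $\int_0^\infty\psi'=-1$,
\[
\Lambda=2\int_0^\infty\!\!\int_0^\pi\psi'(r)\Big(-\frac{c^2}{4r}\Big)r\,d\vartheta\,dr+\int_0^\infty\psi'(s)\,ds=\frac{\pi c^2}2-1 .
\]
Hence $c=\pm\sqrt{2/\pi}$. By \eqref{eq:crack}, the odd function $u$ agrees off $P$ with a cracktip function for $A$, and on $P\setminus K\subset P\setminus A$ as well, since both are continuous there. Proposition~\ref{prop:2d} is proved.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:dimN}]
After a rigid motion, Theorem~\ref{thm:main} is the case $N=3$ of Theorem~\ref{thm:dimN}, whose last assertion is \eqref{eq:V}. Normalize $u$ to be odd by Lemma~\ref{lem:odd}. If $K=P$, then $u$ is constant on each side by Lemma~\ref{lem:extreme}(i), and $u$ and $K$ are invariant under all horizontal translations. Let $K\ne P$. By Lemma~\ref{lem:supp}, $K=\operatorname{spt}K$ and $|K|>0$. Let $V_0$ be as in Corollary~\ref{cor:mono}. For $e\in V_0$ we have $Tw(\cdot+e)=Tw$ a.e., so by Proposition~\ref{prop:F} the sets $K$ and $K+e$ agree up to a null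 set and have the same support; thus $K+e=K$. The function $u$ is invariant under $V_0$ off $P$, as the odd extension of $w$, and on $P\setminus K$ by continuity. If $V=P$, Proposition~\ref{prop:2d} shows that $K=\operatorname{spt}K$ is a closed half-hyperplane and $u$ is a cracktip function for it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
We may take $P=\{x_3=0\}$.

\emph{Necessity.} Let $(u,K)$ be a global minimizer. If $K=P$ or $|K|=0$, Lemma~\ref{lem:extreme} gives (a) or (c). Otherwise \eqref{eq:V} and Proposition~\ref{prop:2d} show that $A=\operatorname{spt}K\subset K$ is a closed half-plane and $u$ is a cracktip function for $A$. Let $Z$ be the closure of $K\setminus A$. Then $Z\subset K$ and $K=A\cup Z$. A point of $Z\cap A$ is a limit of points of $P\setminus A$, so it lies on the edge of $A$; hence $Z$ is contained in the union of the null set $K\setminus A$ and a line, and $|Z|=0$. This is (b).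

\emph{Sufficiency.} Case (a) is the first known fact of Section~\ref{sec:intro}, and in case (c) the energy vanishes in every ball. In case (b), neither $K$ nor $A$ is all of $P$, so their complements are connected and there is no topological condition for $(u,K)$ or $(u,A)$; here $u$ also denotes the cracktip function on $\mathbb R^3\setminus A$. Let $(u',K')$ be a competitor for $(u,K)$ in a ball $B$. It need not be a competitor for $(u,A)$, because $K'$ contains the part of $Z$ outside every ball, so we remove that part: let
\[
K''=(A\setminus B)\cup(K'\cap\overline B).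
\]
This set is closed, and $K''\subset K'$ because $A\setminus B\subset K\setminus B=K'\setminus B$. A point $x\in K'\setminus K''$ lies outside $\overline B\cup A$; in a small ball around $x$, $u'$ equals a.e.\ the cracktip function, which is smooth there. So $u'$ extends to an element of $W^{1,2}_{loc}(\mathbb R^3\setminus K'')$, and $(u',K'')$ is a competitor for $(u,A)$ in any ball $B''\supset\overline B$. By the second known fact,
\[
E(u,K;B'')=E(u,A;B'')\le E(u',K'';B'')\le E(u',K';B'').
\]
The equality holds since $|Z|=0$, and the last inequality since $K''\subset K'$ and $K'\setminus K''\subset P$ is Lebesgue null. The pairs $(u,K)$ and $(u',K')$ have the same finite energy in $B''\setminus B$; subtracting it gives $E(u,K;B)\le E(u',K';B)$.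

\emph{The reduced ones.} If $K=P$ and $K'\subsetneq P$ is closed, then $\mathbb R^3\setminus K'$ is connected, while outside any ball there are points on both sides of $P$; the topological condition fails, so (a) is reduced. If $K=A$ in (b) and $K'\subsetneq A$ is closed, the nonempty set $A\setminus K'$ is open in $A$, so there is a ball $U$ centered on $P$ with $\overline U\cap K'=\emptyset$ and $U\cap P$ contained in the relative interior of $A$. The two traces of $u$ on $U\cap P$ differ by $2\sqrt{2r/\pi}>0$, so by Lemma~\ref{lem:glue} $u$ has no extension in $W^{1,2}_{loc}(\mathbb R^3\setminus K')$; the pair is reduced. If $K=\emptyset$ there is nothing to remove. In the remaining cases, (b) with $Z\not\subset A$ and (c) with $K\ne\emptyset$, we have $K\ne P$ and $K$ differs from $\operatorname{spt}K$, which is $A$ or $\emptyset$; by Lemma~\ref{lem:supp} the pair is not reduced.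
\end{proof}

\begin{thebibliography}{9}
\bibitem{Lem} Antoine Lemenant, \emph{A rigidity result for global Mumford-Shah minimizers in dimension three}, arXiv:1403.3642 (2014).
\end{thebibliography}
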